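\title{The product of the Sierpi\'nski carpet and the Menger sponge does not attain its conformal dimension}

\begin{abstract}
We prove that the Cartesian product of the Sierpi\'nski carpet and the Menger sponge does not attain its Ahlfors regular conformal dimension. More generally, consider a product of at least two sets from a class of symmetric self-similar sets that contains the cubes, the carpet and the sponge. Such a product attains its conformal dimension if and only if one of the factors is a cube. The measure of an optimal metric is not singular to a product measure with a uniform factor. Blowing up at a Lebesgue point and measuring straight segments then forces the conformal dimension to equal the Hausdorff dimension, which an estimate of discrete modulus excludes. We also express the conformal dimension of these products through the discrete moduli of the factors, and we place it between $4.357$ and $4.6$ for the product of the carpet and the sponge.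
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

A homeomorphism $f\colon(X,d_X)\to(Y,d_Y)$ between metric spaces is \emph{quasisymmetric} if there is a homeomorphism $\eta\colon[0,\infty)\to[0,\infty)$ such that
\[
\frac{d_Y(f(x),f(a))}{d_Y(f(x),f(b))}\le\eta\Big(\frac{d_X(x,a)}{d_X(x,b)}\Big)\qquad\text{for all }x,a,b\in X,\ x\ne b .
\]
Such a map may change sizes by unbounded factors, but it controls ratios of distances, and therefore shapes. Bi-Lipschitz maps are quasisymmetric, and so are inverses and compositions of quasisymmetric maps. A metric space $Y$ is \emph{Ahlfors $Q$-regular}, $Q>0$, if there are a Borel measure $\mu$ on $Y$ and $C\ge1$ with $C^{-1}r^Q\le\mu(B(y,r))\le Cr^Q$ for all $y\in Y$ and $0<r\le\operatorname{diam}Y$. We use open balls; closed balls give the same notion. An Ahlfors $Q$-regular space has Hausdorff dimension $Q$. The (Ahlfors regular) \emph{conformal dimension} $\operatorname{confdim}X$ is the infimum of the Hausdorff dimensions of all Ahlfors regular spaces quasisymmetrically homeomorphic to $X$, and $X$ \emph{attains} its conformal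 dimension if the infimum is a minimum.

Raising the dimension is always possible: for $0<\varepsilon<1$ the identity $(X,d)\to(X,d^\varepsilon)$ is quasisymmetric with $\eta(t)=t^\varepsilon$ and turns a $Q$-regular space into a $Q/\varepsilon$-regular one. The conformal dimension measures how far the dimension can be lowered, and attainment asks whether an optimal metric exists. Both answers occur in the simplest examples. The interval $[0,1]$ attains its conformal dimension $1$, because on a connected space the $1$-Lipschitz function $y\mapsto d_Y(y,y_0)$ has an interval as its image, so that the Hausdorff dimension is at least $1$. On the middle-thirds Cantor set let $\theta_\lambda(x,y)=\lambda^{-n}$, where $\lambda>1$ and $n$ is the first place at which the ternary expansions with digits $0,2$ differ. Then $\theta_3$ is bi-Lipschitz equivalent to the Euclidean metric, $\theta_\lambda$ is a power of $\theta_3$, and $\theta_\lambda$ is Ahlfors regular of dimension $\log2/\log\lambda$. So the conformal dimension is $0$, and it is not attained.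

For $d\in\{2,3\}$ consider the vectors $v\in\{0,1,2\}^d$ with at most one coordinate equal to $1$; there are $8$ of them for $d=2$ and $20$ for $d=3$. The \emph{Sierpi\'nski carpet} $\mathbb S\subset[0,1]^2$ and the \emph{Menger sponge} $\mathbb M\subset[0,1]^3$ are the attractors of the similarities $x\mapsto(x+v)/3$ indexed by these vectors. Equivalently, $\mathbb S=\bigcap_nS_n$, where $S_0=[0,1]^2$ and $S_{n+1}$ arises from $S_n$ by dividing each square of side $3^{-n}$ into $9$ closed squares and keeping the $8$ non-central ones; and $\mathbb M=\bigcap_nM_n$, where each cube is divided into $27$ closed cubes and the central one and the $6$ that share a face with it are discarded. Both sets carry the Euclidean metric, and products carry the maximum of the metrics of the factors.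

It is known that the powers $\mathbb S^k$ and $\mathbb M^k$, $k\ge2$, do not attain their conformal dimension, whereas $\mathbb S\times[0,1]$ does. Anttila and Eriksson-Bique \cite{AE} ask whether $\mathbb S\times\mathbb M$ attains its conformal dimension. In $\mathbb S\times[0,1]$ every point lies on a unit segment in the direction of the interval, and these segments prevent any decrease of dimension (Proposition~\ref{prop:lines}). In $\mathbb S\times\mathbb M$ both factors have holes, so one expects the behavior of the powers. On the other hand the two factors are different, and only one of them may be responsible for the value of the conformal dimension. A proof has to work with that one factor and ask little of the other.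

\subsection{Results}

\begin{theorem}\label{thm:main}
$\mathbb S\times\mathbb M$ does not attain its conformal dimension.
\end{theorem}

The proof works in the following class.

\begin{definition}\label{def:class}
Let $L\ge2$ be an integer. A set $K\subset[0,1]^d$, $d\ge1$, belongs to $\mathcal C_L$ if it is the attractor of the maps $x\mapsto(x+a)/L$, $a\in A$, for a digit set $A\subset\{0,\dots,L-1\}^d$ such that
\begin{itemize}
\item[(i)] $A$ is invariant under all isometries of the cube, that is, under permutations of the coordinates and under the reflections $a_i\mapsto L-1-a_i$;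
\item[(ii)] $(t,0,\dots,0)\in A$ for all $0\le t\le L-1$;
\item[(iii)] $K$ is connected.
\end{itemize}
\end{definition}

The cube $[0,1]^d$ belongs to $\mathcal C_L$ for every $L$. If a digit $h$ is missing from $A$, then $K$ misses the interior of the cube $([0,1]^d+h)/L$; so $K$ is the full cube exactly when $A=\{0,\dots,L-1\}^d$. The sets $\mathbb S$ and $\mathbb M$ belong to $\mathcal C_3$. Properties (i) and (ii) are read off from the digit sets. For (iii), it suffices that each $S_n$ is connected, since a decreasing intersection of compact connected sets is connected. Now $S_{n+1}$ is the union of the copies $(S_n+v)/3$. By induction each copy is connected, and it contains the vertices of its square, so two copies meet when their digits differ by $1$ in a single coordinate. Such steps join all digits: a digit with a coordinate $1$ is one step away from a digit in $\{0,2\}^d$, and two digits in $\{0,2\}^d$ that differ in one coordinate are joined through the digit with $1$ in that coordinate. The same words apply to $M_n$.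

In part (c) below, $M_p(K,n)$ is the discrete $p$-modulus of the chains of level-$n$ cells that cross $K$ from left to right; it is defined in \eqref{eq:modulus}.

\begin{theorem}\label{thm:class}
Let $m\ge2$ and let $K_1,\dots,K_m\in\mathcal C_L$, $K_j\subset[0,1]^{d_j}$, have digit sets $A_j$. Let $X=K_1\times\dots\times K_m$, $N_j=|A_j|$, $N=\prod_jN_j$ and $D=\log N/\log L=\dim_HX$.
\begin{itemize}
\item[(a)] If no $K_j$ is a full cube $[0,1]^{d_j}$, then $\operatorname{confdim}X<D$, and $X$ does not attain its conformal dimension.
\item[(b)] If some $K_j$ is a full cube, then $\operatorname{confdim}X=D$, attained by $X$ itself.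
\item[(c)] $\operatorname{confdim}X=\max_jQ_j$, where $Q_j=\inf\{p>1:(N/N_j)^nM_p(K_j,n)\to0\text{ as }n\to\infty\}$.
\item[(d)] $4.357<\operatorname{confdim}(\mathbb S\times\mathbb M)<4.6<\log160/\log3$.
\end{itemize}
\end{theorem}

In particular, for $a+b+c\ge2$ the space $\mathbb S^a\times\mathbb M^b\times[0,1]^c$ attains its conformal dimension if and only if $c\ge1$.

\subsection{Outline}

Theorem~\ref{thm:main} is the combination of two statements: the conformal dimension of $\mathbb S\times\mathbb M$ is smaller than $D=\log160/\log3$ (Corollary~\ref{cor:SM}), and a product $X$ that attains its conformal dimension $Q$ has $Q\ge D$ (Proposition~\ref{prop:attain}).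

Section~\ref{sec:regular} translates a $p$-regular metric into masses of cells: a cell of mass $\mu(E)$ has diameter comparable to $\mu(E)^{1/p}$, and a chain of small cells that crosses a large cell is at least as long as the large cell, up to a constant. The section ends with the model case of the whole argument: if the masses are uniformly distributed in all factors but one, then $p\ge D$. Section~\ref{sec:upper} shows that $\operatorname{confdim}X<p$ as soon as the normalized $p$-moduli of all factors tend to zero. So at $p=Q$ the modulus of some factor $K_j$ does not tend to zero. Section~\ref{sec:attain} uses the extremal weights of that factor to build a measure that is uniform in the other factors and not singular to the measure of the optimal metric. Near a Lebesgue point the two measures are proportional, and we are in the model case. This completes the proof of Theorem~\ref{thm:main}. Sections~\ref{sec:holes} and \ref{sec:class} are needed only for Theorem~\ref{thm:class}.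

\section{Cells, chains and discrete modulus}\label{sec:cells}

Let $m\ge1$, $K_1,\dots,K_m\in\mathcal C_L$, and let $X$, $N_j$, $N$, $D$ be as in Theorem~\ref{thm:class}. The case $m=1$ is that of a single set $K\in\mathcal C_L$; we then write $A_K$ for the digit set and $N_K=|A_K|$. Put $d=\sum_jd_j$. We give $X\subset[0,1]^d$ the metric $|x-y|_\infty=\max_i|x_i-y_i|$, which is bi-Lipschitz equivalent to the metric of the introduction and therefore gives the same conformal dimension and the same answer about attainment.

\subsection{Cells}

Let $A=\prod_jA_j\subset\{0,\dots,L-1\}^d$ and $\psi_a(x)=(x+a)/L$. Then $X=\bigcup_{a\in A}\psi_a(X)$, so $X$ is the attractor of these $N$ maps. For a word $z=z_1\cdots z_n\in A^n$ let $\psi_z=\psi_{z_1}\circ\dots\circ\psi_{z_n}$. Then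
\[
\psi_z(x)=L^{-n}(x+\operatorname{pos}(z)),\qquad\operatorname{pos}(z)=\sum_{k=1}^nL^{n-k}z_k\in\{0,\dots,L^n-1\}^d ,
\]
and $\operatorname{pos}$ is injective on $A^n$. The \emph{cube} of $z$ is $I_z=\psi_z([0,1]^d)$ and the \emph{cell} of $z$ is $E_z=\psi_z(X)$; their \emph{level} is $n$. We have $E_z=\bigcup_{u\in A^k}E_{zu}$. The prefix of length $l$ of $z$ is $z|_l$, and $\operatorname{pos}_i(z|_l)=\lfloor\operatorname{pos}_i(z)/L^{n-l}\rfloor$. For $e\in A^l$ let $\mathcal N(e)=\{e'\in A^l:|\operatorname{pos}(e)-\operatorname{pos}(e')|_\infty\le1\}$, a set of at most $3^d$ words. Let $H_n$ be the closed set of points of $X$ with some coordinate in $L^{-n}\mathbb Z$.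

Let $r_i$ be the reflection $x_i\mapsto1-x_i$ of $[0,1]^d$, acting on digits by $a_i\mapsto L-1-a_i$ and on words letter by letter. By (i) it preserves $A$, and $r_i\psi_a=\psi_{r_ia}r_i$. Hence $r_iX=X$, $r_iE_z=E_{r_iz}$ and $\operatorname{pos}_i(r_iz)=L^n-1-\operatorname{pos}_i(z)$. A permutation $g$ of the coordinates of one factor satisfies $g\psi_a=\psi_{ga}g$, so it also preserves $X$ and permutes the cells of each level.

\begin{lemma}\label{lem:cells}
Let $z,z'\in A^n$.
\begin{itemize}
\item[(a)] $E_z$ contains all edges and vertices of $I_z$.
\item[(b)] $E_z\cap E_{z'}\ne\emptyset$ if and only if $z'\in\mathcal N(z)$. If $x\in E_z$, $y\in E_{z'}$ and $|x-y|_\infty<L^{-n}$, then $z'\in\mathcal N(z)$.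
\item[(c)] $X\cap\operatorname{int}I_z\subset E_z$, and $E_z\cap E_{z'}\subset H_n$ if $z\ne z'$.
\item[(d)] The point $x_z=\psi_z(1/L,\dots,1/L)$ lies in $E_z$, and the ball $B(x_z,L^{-n-1})$ of $X$ lies in $E_z\cap\operatorname{int}I_z$.
\item[(e)] The cell $E_{zab}$ with $a=(0,\dots,0)$, $b=(L-1,\dots,L-1)$ lies in $\operatorname{int}I_z$.
\item[(f)] $X$ and all its cells are arcwise connected.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By (ii), expanding $t\in[0,1]$ in base $L$ shows $(t,0,\dots,0)\in K_j$, and by (i) all edges of $[0,1]^{d_j}$ lie in $K_j$. An edge of $[0,1]^d$ is the product of an edge in one factor and vertices in the others, so it lies in $X$. Apply $\psi_z$.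

(b) Let $P=\operatorname{pos}(z)$, $P'=\operatorname{pos}(z')$. If $|P-P'|_\infty\le1$, the point with coordinates $L^{-n}\max(P_i,P'_i)$ is a vertex of both cubes, so it lies in both cells. If $|P_i-P_i'|\ge2$, then $|x_i-y_i|\ge L^{-n}$ for $x\in I_z$, $y\in I_{z'}$.

(c) A point of $X$ lies in some cell of level $n$, and $I_{z'}$ misses $\operatorname{int}I_z$ for $z'\ne z$. For the same reason a point of $E_z\cap E_{z'}$ lies on $\partial I_z$.

(d), (e) Applying $\psi_z^{-1}$ and using (c), we may take $n=0$. The point $(1/L,\dots,1/L)$ is a vertex of the cube with digit $0$, and the points at distance less than $1/L$ from it have coordinates in $(0,2/L)\subset(0,1)$. The points of $E_{ab}$ have coordinates in $[(L-1)/L^2,1/L]\subset(0,1)$.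

(f) This is a case of Hata's theorem that a connected self-similar set is arcwise connected; here is a direct proof. By (iii) the product $X$ is connected, so the graph on $A$ that joins $a,a'$ when $E_a\cap E_{a'}\neq\emptyset$ is connected: otherwise $X$ would be a disjoint union of two nonempty closed sets. Let $G\subset X$ be the union of the edges of $[0,1]^d$. Cells that meet share a vertex, so $\bigcup_a\psi_a(G)$ is a path connected subset of $X$; it contains $0$ and all points $\psi_a(0)$. Given $x\in X$, choose letters $\omega_1,\omega_2,\dots$ with $x\in E_{\omega_1\cdots\omega_k}$ for all $k$, and join $\psi_{\omega_1\cdots\omega_k}(0)$ to $\psi_{\omega_1\cdots\omega_{k+1}}(0)$ by a path in $E_{\omega_1\cdots\omega_k}$. The diameters of these cells tend to $0$, so the concatenation is a path from $0$ to $x$. A path connected Hausdorff space is arcwise connected.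
\end{proof}

Let $\Omega=A^{\mathbb N}$ with the product topology, and let $[z]$ be the cylinder of sequences that begin with $z$. We use the Kolmogorov extension theorem in the following form: numbers $\lambda([z])\ge0$ with $\lambda([z])=\sum_{a\in A}\lambda([za])$ for all words $z$ define a finite Borel measure on $\Omega$. The \emph{uniform measure} $\nu$ on $X$ is the image of the measure $[z]\mapsto N^{-|z|}$ under the map that sends $\omega$ to the point of $\bigcap_kE_{\omega|_k}$. It satisfies $\nu(E_z)\ge N^{-n}$ and $\int f\,d\nu=N^{-n}\sum_{z\in A^n}\int f\circ\psi_z\,d\nu$. If $f$ is continuous on $[0,1]^d$, uniform continuity gives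
\begin{equation}\label{eq:riemann}
N^{-n}\sum_{z\in A^n}f(y_z)\to\int f\,d\nu\quad(n\to\infty)\qquad\text{for any choice of points }y_z\in I_z .
\end{equation}

\begin{lemma}\label{lem:regular}
$X$ is Ahlfors $D$-regular. Hence $\dim_HX=D$ and $\operatorname{confdim}X\le D$.
\end{lemma}

\begin{proof}
Let $x\in X$ and $L^{-n-1}<r\le L^{-n}$, $n\ge0$. The ball $B(x,r)$ contains a cell of level $n+2$, and by Lemma~\ref{lem:cells}(b) it meets at most $3^d$ cells of level $n$. So $N^{-n-2}\le\nu(B(x,r))\le3^dN^{-n}$, and $N^{-n}=L^{-nD}$ is comparable to $r^D$.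
\end{proof}

\subsection{Chains and modulus}

A \emph{chain} in $A^n$ is a finite sequence $\gamma=(\gamma_0,\dots,\gamma_r)$ of words with $E_{\gamma_t}\cap E_{\gamma_{t+1}}\ne\emptyset$; repetitions are allowed. By Lemma~\ref{lem:cells}(b), this means that each coordinate of the position changes by at most $1$ per step. A sum $\sum_{w\in\gamma}$ runs over the set of distinct words of $\gamma$. The chain \emph{crosses in direction $i$} if it contains a word with $\operatorname{pos}_i=0$ and a word with $\operatorname{pos}_i=L^n-1$. Removing loops and possibly reversing the order, we find among its words a chain without repetitions that starts with $\operatorname{pos}_i=0$ and ends with $\operatorname{pos}_i=L^n-1$. A \emph{line in direction $i$} is a set of $L^n$ words in $A^n$ whose positions differ only in the coordinate $i$; ordered by $\operatorname{pos}_i$, it is a chain that crosses in direction $i$. By (ii), the words with letters $(t,0,\dots,0)$ form a line in $A_K^n$, the \emph{bottom line}.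

For $K\in\mathcal C_L$, a weight $\rho\colon A_K^n\to[0,\infty)$ is \emph{admissible} if $\sum_{w\in\gamma}\rho(w)\ge1$ for every chain $\gamma$ in $A_K^n$ that crosses in direction $1$. For $p\ge1$ and $n\ge1$ put
\begin{equation}\label{eq:modulus}
M_p(K,n)=\min\Big\{\sum_{w\in A_K^n}\rho(w)^p:\ \rho\text{ admissible}\Big\},\qquad
\mathcal M_p^j(n)=(N/N_j)^nM_p(K_j,n).
\end{equation}
One thinks of $\rho(w)$ as a new diameter of the cell $E_w$: admissibility keeps the left and right faces at distance $1$, and $\sum\rho^p$ is the $p$-dimensional volume that this costs. The number $\mathcal M^j_p(n)$ is the cost of the same weight regarded as a function on $A^n$ that depends only on the $K_j$-component.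

\begin{lemma}\label{lem:modulus}
Let $K\in\mathcal C_L$ and $n\ge1$.
\begin{itemize}
\item[(a)] The minimum in \eqref{eq:modulus} exists and is positive, and $M_p(K,n)$ is nonincreasing in $p$.
\item[(b)] If $p>1$, $\rho$ is a minimizer and $g$ is admissible, then $\sum_w\rho(w)^{p-1}g(w)\ge M_p(K,n)$.
\item[(c)] Let $c(t)=|\{a\in A_K:a_1=t\}|$ and let $s(t)\ge0$ with $\sum_{t=0}^{L-1}s(t)=1$. Then $M_p(K,n)\le\big(\sum_tc(t)s(t)^p\big)^n$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $\rho$ is admissible, so is $\min(\rho,1)$. We may therefore minimize over the compact set of admissible weights with values in $[0,1]$, which contains the constant $1$; on it $\sum\rho^p$ is nonincreasing in $p$. The zero weight is not admissible because of the bottom line.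

(b) The weights $(1-\varepsilon)\rho+\varepsilon g$, $0\le\varepsilon\le1$, are admissible, so $\sum_w((1-\varepsilon)\rho+\varepsilon g)^p$ is minimal at $\varepsilon=0$. Since $x\mapsto x^p$ is $C^1$ on $[0,\infty)$, the right derivative $p\sum_w\rho^{p-1}(g-\rho)$ exists, and it is nonnegative.

(c) Let $\rho(w)=\prod_{k=1}^ns(w_{k,1})$, where $w_{k,1}$ is the first coordinate of the $k$-th letter. Along a crossing chain $\operatorname{pos}_1$ takes every value in $\{0,\dots,L^n-1\}$, so every sequence of first coordinates $(t_1,\dots,t_n)$ occurs, and the $\rho$-sum is at least $\prod_k\sum_ts(t)=1$. Finally $\sum_w\rho(w)^p=\big(\sum_{a\in A_K}s(a_1)^p\big)^n$.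
\end{proof}

For $K=[0,1]$, part (c) with $s\equiv1/L$ and H\"older's inequality on the bottom line give $M_p([0,1],n)=L^{-n(p-1)}$. In general, two choices of $s$ are useful. Let $c_j$ be the function $c$ of $K_j$; by (ii), $c_j\ge1$. The choice $s\equiv1/L$ gives the first bound below. For $p>1$ and $\tau=1/(p-1)$, the choice $s(t)=c_j(t)^{-\tau}/Z$ with $Z=\sum_tc_j(t)^{-\tau}$ gives $\sum_tc_js^p=Z^{-p}\sum_tc_j^{1-p\tau}=Z^{1-p}$, because $1-p\tau=-\tau$; this is the second bound:
\begin{equation}\label{eq:columns}
\mathcal M^j_p(n)\le(NL^{-p})^n,\qquad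
\mathcal M^j_p(n)\le\Big(\sum_{t=0}^{L-1}\big((N/N_j)\,c_j(t)\big)^{-\tau}\Big)^{-(p-1)n}.
\end{equation}

\section{Regular metrics seen on cells}\label{sec:regular}

A \emph{$p$-regular pair} on $X$ is a metric $\theta$ on $X$ such that the identity $(X,|\cdot|_\infty)\to(X,\theta)$ is quasisymmetric, together with a Borel probability measure $\mu$ and $C\ge1$ such that $C^{-1}r^p\le\mu(B_\theta(x,r))\le Cr^p$ for $0<r\le\operatorname{diam}_\theta X$. If $Y$ is Ahlfors $p$-regular and quasisymmetric to $X$, we pull back its metric and measure; the measure is finite because $X$ is compact, and we normalize it. So $\operatorname{confdim}X$ is the infimum of the $p>0$ for which a $p$-regular pair exists, and it is attained when the infimum is a minimum. After enlarging $C$, the upper bound holds for all $r>0$, and $\mu$ is doubling on $(X,\theta)$. The function $\eta$ of the quasisymmetry is increasing, and $\eta(1)\ge1$ (take $a=b$). The identity is uniformly continuous, so $\max_{z\in A^n}\operatorname{diam}_\theta E_z\to0$.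

The next lemma contains everything that we use about $\theta$.

\begin{lemma}\label{lem:pair}
Let $(\theta,\mu)$ be a $p$-regular pair on $X$, $p>0$. There are $C_0\ge1$ and $c>0$ with the following properties.
\begin{itemize}
\item[(a)] $C_0^{-1}(\operatorname{diam}_\theta E)^p\le\mu(E)\le C_0(\operatorname{diam}_\theta E)^p$ for every cell $E$.
\item[(b)] $\mu(H_n)=0$ for all $n$. Hence $\mu(E_z)=\sum_{a\in A}\mu(E_{za})$ for every word $z$.
\item[(c)] If $z\in A^k$ and $\gamma$ is a chain in $A^n$ that crosses in some direction, then
\[
\sum_{u\in\gamma}\mu(E_{zu})^{1/p}\ge c\,\mu(E_z)^{1/p}.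
\]
\end{itemize}
\end{lemma}

\begin{proof}
(a) The cell $E=E_z$, $z\in A^n$, lies in a $\theta$-ball of radius $2\operatorname{diam}_\theta E$, which gives the upper bound. For $x\in E$ and $y\in X\setminus E$, Lemma~\ref{lem:cells}(d) gives $|x_z-x|_\infty\le L^{-n}\le L|x_z-y|_\infty$, so $\theta(x_z,x)\le\eta(L)\theta(x_z,y)$, and $\operatorname{diam}_\theta E\le2\eta(L)\theta(x_z,y)$. Thus $E$ contains the $\theta$-ball about $x_z$ of radius $\operatorname{diam}_\theta E/(2\eta(L))\le\operatorname{diam}_\theta X$, which gives the lower bound.

(b) Recall the Lebesgue density theorem: if $\mu$ is doubling and $H$ is a Borel set, then $\mu(B(x,r)\setminus H)/\mu(B(x,r))\to0$ as $r\to0$ for $\mu$-almost every $x\in H$. We show that no $x\in H_n$ has this property. For $k\ge n$ let $E\ni x$ be a cell of level $k$ and $E'\subset E$ the cell of level $k+2$ from Lemma~\ref{lem:cells}(e). It lies in the interior of the cube of $E$, so it misses $H_k\supset H_n$. If $a,b$ are opposite vertices of $E'$ and $y\in E$, then $|a-y|_\infty\le L^2|a-b|_\infty$, so $\operatorname{diam}_\theta E\le2\eta(L^2)\operatorname{diam}_\theta E'$.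 With $r=2\operatorname{diam}_\theta E$, part (a) gives
\[
\mu(B_\theta(x,r)\setminus H_n)\ge\mu(E')\ge C_0^{-1}\Big(\frac r{4\eta(L^2)}\Big)^p\ge\frac{\mu(B_\theta(x,r))}{C_0C(4\eta(L^2))^p},
\]
and $r\to0$ as $k\to\infty$. So $\mu(H_n)=0$, and additivity follows from Lemma~\ref{lem:cells}(c).

(c) We may assume that $\gamma=(\gamma_0,\dots,\gamma_r)$ has no repetitions, $\operatorname{pos}_i(\gamma_0)=0$ and $\operatorname{pos}_i(\gamma_r)=L^n-1$. Choose a vertex $a$ of $E_{z\gamma_0}$ on the face $\psi_z(\{x_i=0\})$ of $I_z$ and a vertex $b$ of $E_{z\gamma_r}$ on the opposite face. For $x\in E_z$ we have $|a-x|_\infty\le L^{-k}\le|a-b|_\infty$, so $\theta(a,x)\le\eta(1)\theta(a,b)$. Consecutive cells $E_{z\gamma_t}=\psi_z(E_{\gamma_t})$ intersect, so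
\[
\operatorname{diam}_\theta E_z\le2\eta(1)\,\theta(a,b)\le2\eta(1)\sum_t\operatorname{diam}_\theta E_{z\gamma_t}.
\]
By (a), the claim holds with $c=C_0^{-2/p}/(2\eta(1))$.
\end{proof}

The constant $c$ depends neither on the cell $E_z$ nor on the depth $n$. The first fact will allow us to blow up, and the second to pass from inequalities with constants to inequalities between exponents.

\subsection{Counting lines}

The simplest use of Lemma~\ref{lem:pair}(c) is to add it over disjoint lines.

\begin{proposition}\label{prop:lines}
Let $m\ge2$ and let $X$ carry a $p$-regular pair. Then $p\ge2$. If some $K_j$ is a full cube, then $p\ge D$. If $X=\mathbb S\times\mathbb M$, then $p\ge1+\log40/\log3$.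
\end{proposition}

\begin{proof}
Let $S\subset A^n$ be a union of $R$ pairwise disjoint lines. By Lemma~\ref{lem:pair}(b),(c), with $z$ the empty word, $\sum_{u\in S}\mu(E_u)\le1$ and $\sum_{u\in S}\mu(E_u)^{1/p}\ge cR$. If $p\le1$, the second sum is at most the first, so $cR\le1$. If $p>1$, H\"older's inequality gives $cR\le(RL^n)^{1-1/p}$, that is,
\begin{equation}\label{eq:lines}
c^pR\le L^{n(p-1)}.
\end{equation}

Fix a word in the bottom line of $A_2^n$ and the word $0\cdots0$ in the factors $K_3,\dots,K_m$, and let the $K_1$-component run through the bottom line of $A_1^n$. This produces $R=L^n$ disjoint lines. As $n$ is arbitrary, $p\le1$ is impossible, and \eqref{eq:lines} gives $c^p\le L^{n(p-2)}$ for all $n$, so $p\ge2$.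

If $K_j$ is a cube and $i$ is one of its coordinates, the $i$-th coordinate of a digit can be changed freely, so the lines in direction $i$ partition $A^n$ and $R=(N/L)^n$. Then \eqref{eq:lines} reads $c^p\le L^{n(p-D)}$, so $p\ge D$.

In $\mathbb S$, each of the $2^n$ choices of second coordinates in $\{0,2\}$ for the $n$ letters gives a line in direction $1$. Together with the $20^n$ words for $\mathbb M$ this gives $R=40^n$, and $c^p40^n\le3^{n(p-1)}$ for all $n$.
\end{proof}

\subsection{The model case}

Without a cube factor, the lines cover too few cells. In the last computation they cover $120^n$ of the $160^n$ cells, and $\mu$ is free to give small mass to the others. The freedom disappears if the masses are uniform in one of the factors.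

\begin{example}\label{ex:model}
Let $X=\mathbb S\times\mathbb M$, and suppose that the cell of level $1$ with digit $(w,v)\in A_1\times A_2$ has mass $\alpha(w)/20$, where $\sum_w\alpha(w)=1$. Fix any of the $8$ digits $w$. The digits $(w,(t,0,0))$, $t=0,1,2$, form a line in a direction of the sponge, and the three cells have the same mass. Lemma~\ref{lem:pair}(c) gives $3(\alpha(w)/20)^{1/p}\ge c$, that is, $\alpha(w)\ge20\,c^p3^{-p}$. Summing over $w$, we get $3^p\ge160\,c^p$. If the masses at level $n$ have the same form, the numbers $3,8,20$ are replaced by their $n$-th powers while $c$ stays the same, and $3^{np}\ge160^nc^p$. If this holds for all $n$, then $p\ge\log160/\log3$. One line for each $w$ controls the mass of all cells $(w,v)$, whether or not they lie on a line.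
\end{example}

For the general statement fix $j$, put $A'=\prod_{i\ne j}A_i$ and $N'=|A'|=N/N_j$, and write words in $A^n$ as pairs $(w,v)\in A_j^n\times(A')^n$.

\begin{lemma}\label{lem:model}
Let $m\ge2$, $p>0$, $c>0$, $n\ge1$. Let $\alpha$ be a probability on $A_j^n$ and $\beta(w,v)=\alpha(w)N'^{-n}$. If $\sum_{u\in\ell}\beta(u)^{1/p}\ge c$ for every line $\ell\subset A^n$, then $L^{np}\ge c^pN^n$.
\end{lemma}

\begin{proof}
Choose $j'\ne j$. Fix $w\in A_j^n$ and any words in the factors other than $K_j,K_{j'}$, and let the $K_{j'}$-component run through the bottom line of $A_{j'}^n$. This is a line of $L^n$ words on which $\beta=\alpha(w)N'^{-n}$, so $L^{np}N'^{-n}\alpha(w)\ge c^p$. Sum over the $N_j^n$ words $w$.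
\end{proof}

The measure of a regular pair has no reason to be of this form. The rest of the proof shows that for an optimal pair it is asymptotically of this form inside suitable small cells.

\section{An upper bound from the moduli of the factors}\label{sec:upper}

The goal of this section is Proposition~\ref{prop:upper}: if $\mathcal M^j_{p_0}(n)\to0$ for all $j$, then $\operatorname{confdim}X<p_0$. The inequality must be strict, because we apply the proposition at the conformal dimension itself; strictness comes from a submultiplicative inequality.

\subsection{Folding}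

We must pass from chains that cross the whole of $K_j$ to chains that travel a definite distance anywhere in $X$. Such a chain, say in $A^{l+n}$, crosses a slab of width $L^{-l}$ in some direction $i$, but meanwhile it may wander through several cells of level $l$. Deleting the prefix of length $l$ does not give a chain: a step from one cell of level $l$ into the next makes a coordinate jump from $L^n-1$ to $0$. The reflections in (i) repair this.

Let $\Phi_l\colon[0,1]^d\to[0,1]^d$ act on each coordinate by $t\mapsto\operatorname{dist}(L^lt,2\mathbb Z)$. For an integer $b$ and $s\in[0,1]$, $\operatorname{dist}(b+s,2\mathbb Z)$ equals $s$ if $b$ is even and $1-s$ if $b$ is odd. So for $e\in A^l$ we have $\Phi_l\circ\psi_e=r_e$, the composition of the reflections $r_i$ with $\operatorname{pos}_i(e)$ odd. Define $F_l\colon A^{l+n}\to A^n$ by $F_l(eu)=r_eu$ for $e\in A^l$, $u\in A^n$. For fixed $e$ this is a bijection in $u$, and $\Phi_l(E_z)=E_{F_lz}$. If $x\in E_z\cap E_{z'}$, then $\Phi_l(x)\in E_{F_lz}\cap E_{F_lz'}$, so $F_l$ maps chains to chains.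

\begin{lemma}\label{lem:fold}
Let $p\ge1$, $n\ge1$. There is $\sigma\colon A^n\to[0,\infty)$ with $\sum_u\sigma(u)^p\le d\max_j\mathcal M^j_p(n)$ and the following property. If $l\ge0$, $e\in A^l$, and $\gamma$ is a chain in $A^{l+n}$ that contains a word with prefix $e$ and a word with prefix outside $\mathcal N(e)$, then
\begin{equation}\label{eq:fold}
\sum_{z\in\gamma,\ z|_l\in\mathcal N(e)}\sigma(F_lz)\ge1 .
\end{equation}
\end{lemma}

\begin{proof}
Let $\rho_j$ be a minimizer for $M_p(K_j,n)$. For a coordinate $i$ that belongs to the factor $K_j$, let $\sigma_i(u)$ be the value of $\rho_j$ at the $K_j$-component of $u$ after the coordinate $i$ has been interchanged with the first coordinate of $K_j$, which (i) allows. Then $\sum_u\sigma_i(u)^p=\mathcal M^j_p(n)$. A chain in $A^n$ that crosses in direction $i$ projects in this way to a chain in $A_j^n$ that crosses in direction $1$; distinct projected words come from distinct words, so the $\sigma_i$-sum of the chain is at least $1$. Put $\sigma=\max_i\sigma_i$. Then $\sum_u\sigma^p\le\sum_i\sum_u\sigma_i^p\le d\max_j\mathcal M^j_p(n)$.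

Passing to a piece of $\gamma$, possibly reversed, we may assume that $\gamma=(\gamma_0,\dots,\gamma_r)$, that $\gamma_0|_l=e$, and that $r$ is the first index with $\gamma_r|_l\notin\mathcal N(e)$. For some $i$, $\operatorname{pos}_i(\gamma_r|_l)$ differs from $a=\operatorname{pos}_i(e)$ by at least $2$. Let $b=a+1$ if it is larger and $b=a-1$ if it is smaller, and let $J=[bL^n,(b+1)L^n-1]$. The integers $P_t=\operatorname{pos}_i(\gamma_t)$ change by at most $1$ per step, and $P_0$, $P_r$ lie outside $J$ on opposite sides. Let $t_1$ be the first index at which $P_t$ equals the endpoint of $J$ nearer to $P_r$; then $t_1<r$. Let $t_0$ be the last index before $t_1$ at which $P_t$ equals the other endpoint. For $t_0\le t\le t_1$ we have $P_t\in J$: leaving $J$ on the side of $P_r$ would contradict the choice of $t_1$, and leaving it on the side of $P_0$ the choice of $t_0$. For these $t$, $\operatorname{pos}_i(\gamma_t|_l)=b$, so $\operatorname{pos}_i(F_l\gamma_t)$ is $P_t-bL^n$ if $b$ is even and $(b+1)L^n-1-P_t$ if $b$ is odd. Hence $(F_l\gamma_t)_{t_0\le t\le t_1}$ is a chain that crosses in direction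 $i$, and its $\sigma$-sum is at least $1$. All prefixes $\gamma_t|_l$, $t\le t_1$, lie in $\mathcal N(e)$, and distinct image words come from distinct words. This gives \eqref{eq:fold}.
\end{proof}

\begin{lemma}\label{lem:submult}
Let $K\in\mathcal C_L$, $K\subset[0,1]^d$, $p\ge1$, $n\ge2$, $k\ge1$. Then
\[
M_p(K,n+k)\le3^{dp}d\;M_p(K,n)\,M_p(K,k).
\]
\end{lemma}

\begin{proof}
Let $\rho$ be a minimizer at level $n$, and let $\sigma$ on $A_K^k$ be given by Lemma~\ref{lem:fold} for $X=K$, so that $\sum\sigma^p\le d\,M_p(K,k)$. For $z\in A_K^{n+k}$ put $\tau(z)=\sigma(F_nz)\sum_{e\in\mathcal N(z|_n)}\rho(e)$. Let $\gamma$ be a chain in $A_K^{n+k}$ that crosses in direction $1$. The prefixes of length $n$ form a chain $\gamma'$ in $A_K^n$ that crosses in direction $1$. Let $e\in\gamma'$. Since $L^n-1\ge3$, one of the values $0$, $L^n-1$ is at distance at least $2$ from $\operatorname{pos}_1(e)$, so $\gamma'$ leaves $\mathcal N(e)$ and \eqref{eq:fold} applies. The relation $e\in\mathcal N(e')$ is symmetric, so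
\[
\sum_{z\in\gamma}\tau(z)=\sum_e\rho(e)\sum_{z\in\gamma,\ z|_n\in\mathcal N(e)}\sigma(F_nz)\ge\sum_{e\in\gamma'}\rho(e)\ge1 .
\]
Thus $\tau$ is admissible. By H\"older's inequality and $|\mathcal N(e)|\le3^d$,
\[
\sum_z\tau(z)^p=\sum_{e'}\Big(\sum_{e\in\mathcal N(e')}\rho(e)\Big)^p\sum_u\sigma(u)^p\le3^{d(p-1)}\cdot3^dM_p(K,n)\cdot d\,M_p(K,k).\qedhere
\]
\end{proof}

\subsection{From modulus to conformal dimension}

A metric space $(Z,d_Z)$ is \emph{linearly connected} if there is $\lambda$ such that any two points $x,y$ lie on an arc of diameter at most $\lambda\,d_Z(x,y)$. It is \emph{approximately self-similar} if there is $\Lambda$ such that every ball $B(z,r)$, $0<r\le\operatorname{diam}Z$, with the metric $d_Z/r$, is $\Lambda$-bi-Lipschitz homeomorphic to an open subset of $Z$. The following theorem is due to Keith and Kleiner; it is proved by Carrasco Piaggio \cite{CP} and appears in this form in Bourdon and Kleiner \cite[Section~3]{BK}. It is the only place where a metric is constructed from weights.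

\begin{theorem}\label{thm:KK}
Let $Z$ be a compact, arcwise connected, linearly connected, approximately self-similar metric space. Let $G_k$, $k\ge0$, be finite coverings of $Z$ such that for some $\kappa\ge1$ each $v\in G_k$ contains a point $z_v$ with $B(z_v,\kappa^{-1}2^{-k})\subset v\subset B(z_v,\kappa2^{-k})$, the inner balls being pairwise disjoint for distinct $v\in G_k$. Let $d_0>0$ be sufficiently small, let $\mathcal F_0$ be the family of curves of diameter at least $d_0$, and let $\operatorname{Mod}_p(\mathcal F_0,G_k)=\inf\sum_v\rho(v)^p$ over all $\rho\ge0$ with $\sum_{v\cap\gamma\ne\emptyset}\rho(v)\ge1$ for all $\gamma\in\mathcal F_0$. If $p>1$ and $\lim_k\operatorname{Mod}_p(\mathcal F_0,G_k)=0$, then $\operatorname{confdim}Z\le p$.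
\end{theorem}

\begin{lemma}\label{lem:hyp}
The space $X$, with $G_k$ the family of cells of level $n_k=\lfloor k\log2/\log L\rfloor$, satisfies the hypotheses of Theorem~\ref{thm:KK}.
\end{lemma}

\begin{proof}
Arcwise connectedness is Lemma~\ref{lem:cells}(f), the only place where (iii) is used.

\emph{Linear connectedness.} Let $L^{-n-1}\le|x-y|_\infty<L^{-n}$, $x\in E_z$, $y\in E_{z'}$ with $z,z'\in A^n$. By Lemma~\ref{lem:cells}(b),(f), $E_z\cup E_{z'}$ is arcwise connected, and its diameter is at most $2L^{-n}\le2L|x-y|_\infty$. If $|x-y|_\infty=1$, any arc in $X$ will do.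

\emph{Coverings.} We have $2^{-k}\le L^{-n_k}<L2^{-k}$. By Lemma~\ref{lem:cells}(d), the points $x_z$ have the required properties with $\kappa=L$.

\emph{Approximate self-similarity.} For $r=1=\operatorname{diam}X$ take the ball itself. Let $L^{-l-1}\le r<L^{-l}$ and $x\in E_e$, $e\in A^l$. The ball $B(x,r)$ lies in $V(e)=X\cap W(e)$, where $W(e)$ is the open cube of side $3L^{-l}$ concentric with $I_e$. Only cells $E_{e'}$ with $e'\in\mathcal N(e)$ meet $W(e)$, so $\psi_e^{-1}(V(e))=(-1,2)^d\cap\bigcup_{\xi\in T(e)}(X+\xi)$ depends only on the pattern $T(e)=\{\operatorname{pos}(e')-\operatorname{pos}(e):e'\in\mathcal N(e)\}\subset\{-1,0,1\}^d$. There are finitely many patterns $T$; choose for each a word $e_T$, of length $l_T$, with $T(e_T)=T$. For $T=T(e)$ the homothety $\psi_{e_T}\psi_e^{-1}$ maps $V(e)$ onto the open subset $V(e_T)$ of $X$, and so maps $B(x,r)$ onto an open subset of $X$. It multiplies the rescaled distance $|\cdot|_\infty/r$ by $rL^{l-l_T}\in[L^{-1-l_T},1]$.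
\end{proof}

\begin{proposition}\label{prop:upper}
Let $p_0>1$ and suppose that $\mathcal M^j_{p_0}(n)\to0$ as $n\to\infty$ for all $j$. Then $\operatorname{confdim}X<p_0$.
\end{proposition}

\begin{proof}
First we lower the exponent. Let $C_1=3^{dp_0}d$. By Lemma~\ref{lem:submult}, $\mathcal M^j_p(n+k)\le C_1\mathcal M^j_p(n)\mathcal M^j_p(k)$ for $1\le p\le p_0$, $n\ge2$, $k\ge1$. Choose $n_0\ge2$ with $C_1\mathcal M^j_{p_0}(n_0)<\frac12$ for all $j$. If $\rho_j$ is a minimizer for $M_{p_0}(K_j,n_0)$, then $M_p(K_j,n_0)\le\sum\rho_j^p$ for every $p$, and the right side is continuous in $p$. So there is $p\in(1,p_0)$ with $C_1\mathcal M^j_p(n_0)<\frac12$ for all $j$. By induction $\mathcal M^j_p(rn_0+s)\le2^{-r}\mathcal M^j_p(s)$ for $r\ge0$, $1\le s\le n_0$, so $\mathcal M^j_p(n)\to0$ for all $j$.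

Let $d_0>0$, fix $l$ with $3L^{-l}<d_0$, and let $n\ge1$. A curve $\gamma$ of diameter at least $d_0$ contains a point $x$ of some $E_e$, $e\in A^l$, and a point $y$ outside $\bigcup_{e'\in\mathcal N(e)}E_{e'}$, since this union has diameter at most $3L^{-l}$. The point $x$ lies in a cell of level $l+n$ with prefix $e$, and $y$ in one with prefix outside $\mathcal N(e)$. The intersection graph of the cells of level $l+n$ that meet $\gamma$ is connected, for otherwise $\gamma$ would be split by two disjoint closed sets. So these cells contain a chain as in Lemma~\ref{lem:fold}, and the weight $E_z\mapsto\sigma(F_lz)$ has sum at least $1$ over the cells that meet $\gamma$. Therefore, when $n_k=l+n$,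
\[
\operatorname{Mod}_p(\mathcal F_0,G_k)\le\sum_{z\in A^{l+n}}\sigma(F_lz)^p=N^l\sum_{u\in A^n}\sigma(u)^p\le N^ld\max_j\mathcal M^j_p(n),
\]
which tends to $0$ as $k\to\infty$. By Theorem~\ref{thm:KK}, $\operatorname{confdim}X\le p<p_0$.
\end{proof}

\begin{corollary}\label{cor:SM}
$\operatorname{confdim}(\mathbb S\times\mathbb M)<D=\log160/\log3$. More precisely, $\operatorname{confdim}(\mathbb S\times\mathbb M)<4.6<D$.
\end{corollary}

\begin{proof}
The column counts $(c(0),c(1),c(2))$ are $(3,2,3)$ for $\mathbb S$ and $(8,4,8)$ for $\mathbb M$, and $N/N_j$ is $20$ and $8$. By the second bound in \eqref{eq:columns} and Proposition~\ref{prop:upper}, $\operatorname{confdim}(\mathbb S\times\mathbb M)<p$ if, with $\tau=1/(p-1)$,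
\begin{equation}\label{eq:tau}
2\cdot60^{-\tau}+40^{-\tau}>1\qquad\text{and}\qquad2\cdot64^{-\tau}+32^{-\tau}>1 .
\end{equation}
Let $p=D$. The triples $(60,40,60)$ and $(64,32,64)$ have mean $160/3=3^{D-1}$ and are not constant. Since $x\mapsto x^{-\tau}$ is strictly convex, both left sides are larger than $3\cdot(3^{D-1})^{-\tau}=1$. This proves the first statement. For $p=4.6$ we have $\tau=5/18$, and the left sides are approximately $0.64136+0.35891>1.0001$ and $0.62996+0.38186>1.011$. Finally $3^{23}<160^5$, so $4.6<D\approx4.6196$.
\end{proof}

The gain comes from making the middle column, which has few cells, long and the outer columns short.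

\section{Attainment forces the full dimension}\label{sec:attain}

\begin{proposition}\label{prop:attain}
Let $m\ge2$. If $X$ attains its conformal dimension $Q$, then $Q\ge D$.
\end{proposition}

Throughout the section $(\theta,\mu)$ is a $Q$-regular pair with $Q=\operatorname{confdim}X$, and $c$ is the constant of Lemma~\ref{lem:pair}. By Proposition~\ref{prop:lines}, $Q\ge2$; let $q=Q/(Q-1)$ be the conjugate exponent. Measures are easier to compare on $\Omega$, where cylinders of one level are disjoint. By Lemma~\ref{lem:pair}(a),(b), $\hat\mu([z])=\mu(E_z)$ defines a Borel probability $\hat\mu$ on $\Omega$ with $\hat\mu([z])>0$ for all $z$.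

\subsection{The critical factor}

Since $\operatorname{confdim}X$ is not smaller than $Q$, Proposition~\ref{prop:upper} gives an index $j$, a number $\delta>0$ and an infinite set $\mathcal I\subset\mathbb N$ with
\begin{equation}\label{eq:critical}
\mathcal M^j_Q(n)=N'^{\,n}M_Q(K_j,n)\ge\delta\qquad(n\in\mathcal I),
\end{equation}
where $A'$, $N'$ and the pairs $(w,v)$ are as before Lemma~\ref{lem:model}. This is the only use of the minimality of $Q$. To exploit \eqref{eq:critical} we need a competitor for the modulus of $K_j$ that is built from $\mu$.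

\begin{lemma}\label{lem:average}
Let $(\theta,\mu)$ be a $p$-regular pair on $X$ with constant $c$, and let $j$ and $n\ge1$ be arbitrary. Then $g(w)=c^{-1}N'^{-n}\sum_{v\in(A')^n}\mu(E_{(w,v)})^{1/p}$ is an admissible weight on $A_j^n$.
\end{lemma}

\begin{proof}
Let $\gamma$ be a chain in $A_j^n$ that crosses in direction $1$. For fixed $v$, the words $(\gamma_t,v)$ form a chain in $A^n$ that crosses in the direction of the first coordinate of $K_j$. By Lemma~\ref{lem:pair}(c), $\sum_{w\in\gamma}\mu(E_{(w,v)})^{1/p}\ge c$. Average over $v$.
\end{proof}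

Let $M_n=M_Q(K_j,n)>0$ with minimizer $\rho_n$, and let $\Gamma_n(w)=\rho_n(w)^Q/M_n$, a probability on $A_j^n$: the distribution of volume in the extremal weight. Then $\rho_n^{Q-1}=(M_n\Gamma_n)^{1/q}$. Lemma~\ref{lem:modulus}(b), applied to the weight $g$ of Lemma~\ref{lem:average} with $p=Q$, gives
\[
\sum_{w,v}\big(M_n\Gamma_n(w)\big)^{1/q}N'^{-n}\,\hat\mu([(w,v)])^{1/Q}\ge cM_n .
\]
Write $N'^{-n}=N'^{-n/q}N'^{-n/Q}$ and use $1-1/q=1/Q$ and \eqref{eq:critical}:
\begin{equation}\label{eq:affinity}
\sum_{(w,v)\in A^n}\big(\Gamma_n(w)N'^{-n}\big)^{1/q}\,\hat\mu([(w,v)])^{1/Q}\ge c\,\big(N'^{\,n}M_n\big)^{1/Q}\ge c\,\delta^{1/Q}\qquad(n\in\mathcal I).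
\end{equation}
By H\"older's inequality the left side is at most $1$, with equality only if the two probabilities on $A^n$ coincide. So \eqref{eq:affinity} says that H\"older's inequality loses at most a constant factor, uniformly in $n$. This is much weaker than comparability cell by cell, but it survives in the limit as non-singularity.

\subsection{A product measure that is not singular to $\hat\mu$}

For $k\le n$ and $w\in A_j^k$ let $\Gamma_n^{(k)}(w)$ be the sum of $\Gamma_n(w')$ over the words $w'\in A_j^n$ with prefix $w$. Group the terms in \eqref{eq:affinity} by the prefix $(w,v)\in A^k$. The sum of $\Gamma_n(w')N'^{-n}$ over the extensions $(w',v')$ of $(w,v)$ is $\Gamma_n^{(k)}(w)N'^{-k}$, and the sum of the $\hat\mu$-masses is $\hat\mu([(w,v)])$. H\"older's inequality in each group gives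
\begin{equation}\label{eq:affinityk}
\sum_{(w,v)\in A^k}\big(\Gamma_n^{(k)}(w)N'^{-k}\big)^{1/q}\,\hat\mu([(w,v)])^{1/Q}\ge c\,\delta^{1/Q}\qquad(n\in\mathcal I,\ k\le n).
\end{equation}
By a diagonal argument there is a sequence $n\to\infty$ in $\mathcal I$ along which $\Gamma_n^{(k)}(w)$ converges for all $k$ and $w\in A_j^k$; call the limit $\Gamma([w])$. The identities $\sum_{a\in A_j}\Gamma_n^{(k+1)}(wa)=\Gamma_n^{(k)}(w)$, $n\ge k+1$, pass to the limit. Hence
\[
P([(w,v)])=\Gamma([w])\,N'^{-k},\qquad(w,v)\in A^k,
\]
defines a Borel probability $P$ on $\Omega$, the product of a probability on $A_j^{\mathbb N}$ and the uniform Bernoulli measure on $(A')^{\mathbb N}$. From \eqref{eq:affinityk},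
\begin{equation}\label{eq:affinityP}
\sum_{z\in A^k}P([z])^{1/q}\,\hat\mu([z])^{1/Q}\ge c\,\delta^{1/Q}\qquad\text{for all }k.
\end{equation}

\begin{lemma}\label{lem:nonsingular}
There is no Borel set $S\subset\Omega$ with $P(S)=0$ and $\hat\mu(\Omega\setminus S)=0$.
\end{lemma}

\begin{proof}
Suppose that $S$ exists, and let $\varepsilon>0$. Finite unions of cylinders form an algebra that generates the Borel $\sigma$-algebra, so there is such a union $U$, which we may write with cylinders of one level $k$, with $(P+\hat\mu)(S\,\triangle\,U)<\varepsilon$. Then $P(U)<\varepsilon$ and $\hat\mu(\Omega\setminus U)<\varepsilon$. H\"older's inequality, applied separately to the cylinders in $U$ and to the others, bounds the sum in \eqref{eq:affinityP} by $\varepsilon^{1/q}+\varepsilon^{1/Q}$. For small $\varepsilon$ this contradicts \eqref{eq:affinityP}.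
\end{proof}

\subsection{Blow-up}

Two measures that are not singular are nearly proportional near suitable points. Passing to conditional probabilities removes the factor of proportionality.

\begin{lemma}\label{lem:blowup}
There is $\omega\in\Omega$ such that $P([\omega|_k])>0$ for all $k$ and, for every $n\ge1$, the probabilities
\[
\beta_k(u)=\frac{\hat\mu([\omega|_k\,u])}{\hat\mu([\omega|_k])},\qquad\pi_k(u)=\frac{P([\omega|_k\,u])}{P([\omega|_k])}\qquad(u\in A^n)
\]
satisfy $\sum_{u\in A^n}|\beta_k(u)-\pi_k(u)|\to0$ as $k\to\infty$.
\end{lemma}

\begin{proof}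
Let $\lambda=P+\hat\mu$, which is positive on all cylinders, and let $h\colon\Omega\to[0,1]$ be a density of $P$ with respect to $\lambda$; then $1-h$ is a density of $\hat\mu$. We have $P(h=0)=0$ and $\hat\mu(h=1)=0$. If $\lambda(0<h<1)=0$, the set $S=\{h=0\}$ contradicts Lemma~\ref{lem:nonsingular}. So $\lambda(0<h<1)>0$.

The martingale convergence theorem states that for $f\in L^1(\lambda)$ the $\lambda$-average of $f$ over $[\omega|_k]$ tends to $f(\omega)$ for $\lambda$-almost every $\omega$. Apply it to $f=|h-s|$ for all rational $s$. Let $\varepsilon_k$ be the average of $|h-h(\omega)|$ over $[\omega|_k]$. For almost every $\omega$ and all rational $s$ we get $\limsup_k\varepsilon_k\le2|h(\omega)-s|$, so $\varepsilon_k\to0$. Fix such an $\omega$ with $h_0=h(\omega)\in(0,1)$, and write $J=[\omega|_k]$, $J_u=[\omega|_k\,u]$. Then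
\[
\sum_u|P(J_u)-h_0\lambda(J_u)|\le\varepsilon_k\lambda(J),\qquad|P(J)-h_0\lambda(J)|\le\varepsilon_k\lambda(J).
\]
So $P(J)\ge(h_0-\varepsilon_k)\lambda(J)>0$ for large $k$, hence $P(J)>0$ for all $k$, and for large $k$
\[
\sum_u\Big|\frac{P(J_u)}{P(J)}-\frac{\lambda(J_u)}{\lambda(J)}\Big|\le\sum_u\frac{|P(J_u)-h_0\lambda(J_u)|}{P(J)}+\Big|\frac{h_0\lambda(J)}{P(J)}-1\Big|\le\frac{2\varepsilon_k}{h_0-\varepsilon_k}.
\]
Replacing $P,h$ by $\hat\mu,1-h$ leaves $\varepsilon_k$ unchanged and bounds the corresponding sum for $\hat\mu$ by $2\varepsilon_k/(1-h_0-\varepsilon_k)$. Both bounds tend to $0$.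
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:attain}]
Let $\omega$ be as in Lemma~\ref{lem:blowup}, with $K_j$-component $\omega^j$, and fix $n\ge1$. By the form of $P$,
\[
\pi_k(w,v)=\alpha_k(w)N'^{-n},\qquad\alpha_k(w)=\Gamma([\omega^j|_k\,w])/\Gamma([\omega^j|_k]),
\]
and $\alpha_k$ is a probability on the finite set $A_j^n$. Along a subsequence $\alpha_k\to\alpha$, and then $\beta_k(w,v)\to\beta(w,v)=\alpha(w)N'^{-n}$. For every line $\ell\subset A^n$, Lemma~\ref{lem:pair}(c) with $z=\omega|_k$ gives $\sum_{u\in\ell}\beta_k(u)^{1/Q}\ge c$, and so $\sum_{u\in\ell}\beta(u)^{1/Q}\ge c$. By Lemma~\ref{lem:model}, $L^{nQ}\ge c^QN^n=c^QL^{nD}$. Here $n$ is arbitrary and $c$ does not depend on $n$, so $Q\ge D$.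
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $\mathbb S\times\mathbb M$ attained its conformal dimension $Q$, Proposition~\ref{prop:attain} would give $Q\ge\log160/\log3$, which contradicts Corollary~\ref{cor:SM}.
\end{proof}

\begin{remark}\label{rem:hyp}
We never need to know which factor is critical, and the other factors contribute only their number of digits and one bottom line. For $m=1$ the set $A'$ is a point and the relation $\beta(w,v)=\alpha(w)N'^{-n}$ carries no information, so the argument says nothing about $\mathbb S$ or $\mathbb M$ alone. Minimality cannot be dropped: by Corollary~\ref{cor:SM}, $\mathbb S\times\mathbb M$ carries $p$-regular pairs with $p<D$.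
\end{remark}

\section{Factors with holes}\label{sec:holes}

For Theorem~\ref{thm:class}(a) we need $\mathcal M^j_D(n)\to0$ whenever $K_j$ is not a cube. Column weights gain something only if the column count $c_j$ is not constant. The argument of this section uses nothing but the existence of a missing digit.

\begin{proposition}\label{prop:holes}
Let $K\in\mathcal C_L$, $K\subset[0,1]^d$, not be a full cube, and let $p>1$. Then $(L^p/N_K)^nM_p(K,n)\to0$.
\end{proposition}

Let $\nu$ be the uniform measure on $K$ and $|\cdot|$ the Euclidean norm. Let $\mathcal U$ be the set of functions $u=x_1+\varphi$ on $[0,1]^d$ with $\varphi\in C_c^\infty((0,1)^d)$, and let $\mathcal E(u)=\int|\nabla u|^p\,d\nu$. The oscillations of such a potential $u$ on the cubes form an admissible weight, and its cost is governed by $\mathcal E(u)$.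

\begin{lemma}\label{lem:discretize}
For every $u\in\mathcal U$, $\limsup_n(L^p/N_K)^nM_p(K,n)\le d^{p/2}\mathcal E(u)$.
\end{lemma}

\begin{proof}
Let $\rho(w)=\max_{I_w}u-\min_{I_w}u$ for $w\in A_K^n$. Let $(\gamma_0,\dots,\gamma_r)$ be a chain without repetitions from $\operatorname{pos}_1=0$ to $\operatorname{pos}_1=L^n-1$. Choose $y_0\in I_{\gamma_0}$ on $\{x_1=0\}$, $y_t\in I_{\gamma_{t-1}}\cap I_{\gamma_t}$ for $1\le t\le r$, and $y_{r+1}\in I_{\gamma_r}$ on $\{x_1=1\}$. Then $1=u(y_{r+1})-u(y_0)=\sum_{t=0}^r(u(y_{t+1})-u(y_t))\le\sum_t\rho(\gamma_t)$, so $\rho$ is admissible. Since $I_w$ is convex of Euclidean diameter $\sqrt d\,L^{-n}$, $\rho(w)\le\sqrt d\,L^{-n}\max_{I_w}|\nabla u|$. Hence $(L^p/N_K)^nM_p(K,n)\le d^{p/2}N_K^{-n}\sum_w\max_{I_w}|\nabla u|^p$, and the right side tends to $d^{p/2}\mathcal E(u)$ by \eqref{eq:riemann}.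
\end{proof}

It remains to make $\mathcal E(u)$ arbitrarily small. The function $x_1$ has energy $1$. The plan is to lower the energy by a fixed factor with a perturbation that uses a hole, and to repeat this at smaller and smaller scales. On a small cube the current potential is nearly affine, but its gradient may point in any direction. So the one-step improvement is needed for every direction, with a uniform factor.

\begin{lemma}\label{lem:direction}
There are $\vartheta<1$ and a finite set $\mathcal G\subset C_c^\infty((0,1)^d)$ such that for every unit vector $b$ some $g_b\in\mathcal G$ satisfies $\int|b+\nabla g_b|^p\,d\nu\le\vartheta$.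
\end{lemma}

\begin{proof}
Fix a unit vector $b$ and suppose that $\int|b+\nabla g|^p\,d\nu\ge1$ for all $g\in C_c^\infty((0,1)^d)$. For each $g$ the function $\varepsilon\mapsto\int|b+\varepsilon\nabla g|^p\,d\nu$ is smooth near $0$ and minimal at $0$, so its derivative $p\int b\cdot\nabla g\,d\nu$ vanishes. Applied to translates of $g$, this shows that $G(s)=\int g(x-sb)\,d\nu(x)$ has derivative $0$ at every $s$ for which $\operatorname{supp}g+sb\subset(0,1)^d$. In other words, $\nu$ is locally invariant under translation along $b$. We contradict this by translating into a hole.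

Pick $i$ with $b_i\ne0$. The grid $\{0,\dots,L-1\}^d$ is connected under steps of size $1$ in one coordinate, and $A_K$ is a nonempty proper subset. So there are $a\in A_K$ and $h\notin A_K$ that differ by $1$ in one coordinate, which by (i) we may take to be $i$. Let $I_h=([0,1]^d+h)/L$; then $K\cap\operatorname{int}I_h=\emptyset$. The point $(0,\frac1L,\dots,\frac1L)$ is a vertex of the cube with digit $0$, so it lies in $K$, and it lies in the relative interior of the facet $\{x_1=0\}$. By (i) every facet of $[0,1]^d$ has a point of $K$ in its relative interior. So $E_a$ contains a point $y$ in the relative interior of the common facet of $I_a$ and $I_h$, and $y\in\operatorname{int}(I_a\cup I_h)\subset(0,1)^d$. For small $t\ne0$ such that $tb_i$ has the sign of $h_i-a_i$, the point $y+tb$ lies in $\operatorname{int}I_h$ and the segment from $y$ to $y+tb$ lies in $(0,1)^d$. Let $g\ge0$ be smooth with $g(y)>0$ and supported in a ball about $y$ so small that its translates along the segment stay in $(0,1)^d$ and its translate by $tb$ lies in $\operatorname{int}I_h$. Then $G(0)=G(t)$. But $G(0)>0$, because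 small cells around $y$ have positive measure, and $G(t)=0$, because $\nu$ is carried by $K$.

So for each unit vector $b$ there are $g$ and $\vartheta_b<1$ with $\int|b+\nabla g|^p\,d\nu<\vartheta_b$. The left side is continuous in $b$, so the same $g$ and $\vartheta_b$ work in a neighborhood of $b$, and finitely many such neighborhoods cover the unit sphere.
\end{proof}

\begin{lemma}\label{lem:iterate}
For every $u\in\mathcal U$ and $\varepsilon>0$ there is $\tilde u\in\mathcal U$ with $\mathcal E(\tilde u)\le\vartheta\,\mathcal E(u)+\varepsilon$.
\end{lemma}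

\begin{proof}
Let $l\ge1$. For $w\in A_K^l$ let $b_w$ be the value of $\nabla u$ at the center of $I_w$, and let $h_w=|b_w|\,g_{b_w/|b_w|}$ if $b_w\ne0$ and $h_w=0$ otherwise. By homogeneity $\int|b_w+\nabla h_w|^p\,d\nu\le\vartheta|b_w|^p$. Put $\tilde u=u+\sum_wL^{-l}h_w\circ\psi_w^{-1}$, where the $w$-th term is supported in a compact subset of $\operatorname{int}I_w$. Then $\tilde u\in\mathcal U$. On $I_w$ the other terms vanish, so on $[0,1]^d$
\[
(\nabla\tilde u)\circ\psi_w=(\nabla u)\circ\psi_w+\nabla h_w,\qquad|(\nabla u)\circ\psi_w-b_w|\le\varepsilon_l,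
\]
where $\varepsilon_l\to0$ by uniform continuity of $\nabla u$. The vectors $(\nabla u)\circ\psi_w+\nabla h_w$ and $b_w+\nabla h_w$ have norm at most $\Theta=\max|\nabla u|\,(1+\max_{g\in\mathcal G}\max|\nabla g|)$, so the $p$-th powers of their norms differ by at most $p\Theta^{p-1}\varepsilon_l$. Therefore
\[
\mathcal E(\tilde u)=N_K^{-l}\sum_w\int|(\nabla\tilde u)\circ\psi_w|^p\,d\nu\le\vartheta N_K^{-l}\sum_w|b_w|^p+p\Theta^{p-1}\varepsilon_l ,
\]
and the right side tends to $\vartheta\,\mathcal E(u)$ as $l\to\infty$ by \eqref{eq:riemann}.
\end{proof}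

\begin{proof}[Proof of Proposition~\ref{prop:holes}]
Let $\mathcal E_0=\inf_{u\in\mathcal U}\mathcal E(u)\le\mathcal E(x_1)=1$. Lemma~\ref{lem:iterate} gives $\mathcal E_0\le\vartheta\mathcal E_0$, so $\mathcal E_0=0$. Now apply Lemma~\ref{lem:discretize}.
\end{proof}

For $K=[0,1]$ we have $(L^p/N_K)^nM_p(K,n)=1$ for all $n$, so the hypothesis that $K$ is not a cube cannot be omitted.

\section{Proof of Theorem~\ref{thm:class}}\label{sec:class}

The identity $D=\dim_HX$ is part of Lemma~\ref{lem:regular}. By (ii), $N_j\ge L$, so $D\ge m\ge2$.

(a) Since $L^D=N$, Proposition~\ref{prop:holes} with $p=D$ gives $\mathcal M^j_D(n)=(L^D/N_j)^nM_D(K_j,n)\to0$ for all $j$. By Proposition~\ref{prop:upper}, $\operatorname{confdim}X<D$, and by Proposition~\ref{prop:attain} the conformal dimension is not attained.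

(b) By Proposition~\ref{prop:lines} every $p$-regular pair has $p\ge D$, and by Lemma~\ref{lem:regular} the space $X$ itself is Ahlfors $D$-regular.

(c) The first bound in \eqref{eq:columns} gives $Q_j\le D<\infty$. Let $p>\max_jQ_j$. By the monotonicity in Lemma~\ref{lem:modulus}(a), $\mathcal M^j_p(n)\to0$ for all $j$, so $\operatorname{confdim}X<p$ by Proposition~\ref{prop:upper}. Hence $\operatorname{confdim}X\le\max_jQ_j$. Conversely, let $(\theta,\mu)$ be a $p$-regular pair, so that $p\ge2$, let $p'>p$, and fix $j$. With the admissible weight $g$ of Lemma~\ref{lem:average}, Jensen's inequality for the average over $v$ and Lemma~\ref{lem:pair}(b) give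
\[
\mathcal M^j_{p'}(n)\le N'^{\,n}\sum_wg(w)^{p'}\le c^{-p'}\sum_{z\in A^n}\mu(E_z)^{p'/p}\le c^{-p'}\max_{z\in A^n}\mu(E_z)^{p'/p-1}.
\]
The right side tends to $0$, because $\mu(E_z)\le C_0(\operatorname{diam}_\theta E_z)^p\to0$ uniformly. So $Q_j\le p'$ for every $p'>p$, hence $Q_j\le p$, and the infimum over all regular pairs gives $Q_j\le\operatorname{confdim}X$.

(d) Proposition~\ref{prop:lines} gives $\operatorname{confdim}(\mathbb S\times\mathbb M)\ge1+\log40/\log3>4.357$, and the upper bounds are Corollary~\ref{cor:SM}. \qed

\begin{thebibliography}{9}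

\bibitem{AE}
Riku Anttila, Sylvester Eriksson-Bique,
\emph{Cartesian products of Sierpi\'nski carpets do not attain their conformal dimension},
arXiv:2604.19600 (2026).

\bibitem{BK}
M. Bourdon, B. Kleiner,
\emph{Combinatorial modulus, the combinatorial Loewner property, and Coxeter groups},
Groups Geom. Dyn. 7 (2013).

\bibitem{CP}
M. Carrasco Piaggio,
\emph{On the conformal gauge of a compact metric space},
Ann. Sci. \'Ec. Norm. Sup\'er. 46 (2013), 495--548.

\end{thebibliography}
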